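\title{Restriction to nilpotent subgroups and the Burnside biset functor}


\begin{abstract}
For a finite group $G$, let $L(G)$ be the set of elements of the Burnside ring $B(G)$ whose restriction to every nilpotent subgroup of $G$ is zero. We prove that $L$ is a biset subfunctor of $B$, as conjectured by Bouc. The question reduces to the vanishing of Bouc's constant $m_{G,N}$ when $G/N$ is nilpotent and $G$ is not. We deduce this from the following statement, proved by counting chains of $p$-subgroups: if $m_{G,N}\neq 0$, then $O_p(G)N/N=O_p(G/N)$ for every prime $p$. The classification of finite simple groups is not used. We also compute $m_{G,N}$ whenever $G/N$ is nilpotent, show that $G$ is nilpotent if and only if its largest $B$-group quotient is, and determine all subgroup-closed classes of nilpotent groups for which the analogous kernel is a biset subfunctor.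
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite, and $p$ always denotes a prime.

\subsection*{The problem}
The \emph{Burnside ring} $B(G)$ of a group $G$ is the Grothendieck group of finite $G$-sets with respect to disjoint union. It is a free $\mathbb{Z}$-module with basis the classes $[G/K]$ of the transitive $G$-sets, where $K$ runs over the subgroups of $G$ up to conjugacy. We use only the additive structure.

An \emph{$(H,G)$-biset} is a set $U$ with a left action of $H$ and a right action of $G$ that commute. If $U$ is finite and $X$ is a finite $G$-set, then the set $U\times_G X$ of orbits of $U\times X$ under $g\cdot(u,s)=(ug^{-1},gs)$ is a finite $H$-set, and $X\mapsto U\times_G X$ induces a homomorphism $B(U)\colon B(G)\to B(H)$. This construction is compatible with disjoint unions and with composition of bisets; it makes $G\mapsto B(G)$ a \emph{biset functor}, the Burnside functor. For $K\le G$ and $N\trianglelefteq G$, the maps $B(U)$ include five elementary operations: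
\begin{itemize}
\item \emph{restriction} $\operatorname{Res}^G_K\colon B(G)\to B(K)$;
\item \emph{induction} $\operatorname{Ind}_K^G\colon B(K)\to B(G)$, given by $X\mapsto G\times_K X$;
\item \emph{inflation} $\operatorname{Inf}_{G/N}^G\colon B(G/N)\to B(G)$, which lets $G$ act through $G/N$;
\item \emph{deflation} $\operatorname{Def}^G_{G/N}\colon B(G)\to B(G/N)$, which sends $X$ to the set $N\backslash X$ of $N$-orbits;
\item \emph{transport} along a group isomorphism.
\end{itemize}
Every map $B(U)$ is obtained from these five by composition and addition. A \emph{biset subfunctor} of $B$ is a family of subgroups $L(G)\le B(G)$, one for each group $G$, such that $B(U)(L(G))\subseteq L(H)$ for every finite $(H,G)$-biset $U$; equivalently, a family that is stable under the five operations.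

Bouc conjectured \cite[Conjecture B]{BoucConj} that the elements killed by restriction to all nilpotent subgroups form such a family. We prove this.

\begin{theorem}\label{thm:main}
For a group $G$, let $\mathcal{N}(G)$ be the set of nilpotent subgroups of $G$, and let
\[
\nu_G=\prod_{H\in\mathcal{N}(G)}\operatorname{Res}^G_H\;\colon\; B(G)\longrightarrow\prod_{H\in\mathcal{N}(G)}B(H).
\]
Then $G\mapsto L(G)=\operatorname{Ker}\nu_G$ is a biset subfunctor of $B$.
\end{theorem}

\subsection*{Two test cases}
For $H\le G$ and a $G$-set $X$, the number $\phi_H(X)=|X^H|$ of points fixed by $H$ is the \emph{mark} of $X$ at $H$. We extend $\phi_H$ linearly to $\mathbb{Q}B(G)=\mathbb{Q}\otimes B(G)$. By Burnside's theorem, the marks $\phi_H$, with $H$ taken up to conjugacy, give an isomorphism of $\mathbb{Q}B(G)$ onto a product of copies of $\mathbb{Q}$. Hence an element is zero if and only if all its marks are zero, and there is a unique $e_G\in\mathbb{Q}B(G)$ with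
\[
\phi_G(e_G)=1,\qquad \phi_H(e_G)=0\quad\text{for all } H<G .
\]
Some positive integer multiple of $e_G$ lies in $B(G)$.

In these terms $L(G)$ consists of the $x\in B(G)$ whose marks at nilpotent subgroups vanish. Restriction, induction, inflation and transport cause no trouble, because each mark of the result at $H$ is a sum of marks at groups isomorphic to $H$ or to a quotient of $H$ (see \eqref{eq:marks}). Deflation is different: an $N$-orbit that is fixed by a subgroup need not contain a fixed point of that subgroup. To see what can happen, replace ``nilpotent'' by another property.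

\emph{Cyclic subgroups.} Let $g\in G$. The number of $N$-orbits of $X$ fixed by $g$ is the trace of $g$ on the $N$-fixed vectors of $\mathbb{Q}X$, and $\frac1{|N|}\sum_{n\in N}n$ is a projection onto these vectors. Therefore
\begin{equation}\label{eq:cyclic}
\phi_{\langle gN\rangle}(\operatorname{Def}^G_{G/N}x)=\frac1{|N|}\sum_{n\in N}\phi_{\langle gn\rangle}(x),
\end{equation}
and the vanishing of all marks at cyclic subgroups is preserved by deflation.

\emph{Abelian subgroups.} Let $G$ be dihedral of order $8$ with center $N$. The set $N\backslash(G/K)\cong G/KN$ has a $G$-fixed point only if $KN=G$, and this forces $K=G$ because $N$ lies in every maximal subgroup. So $\phi_{G/N}(\operatorname{Def}^G_{G/N}x)=\phi_G(x)$ for all $x$. A positive integer multiple of $e_G$ in $B(G)$ restricts to zero on every abelian subgroup, yet its deflation has a nonzero mark at the abelian group $G/N$. The analogue of Theorem~\ref{thm:main} for abelian subgroups is false.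

This obstruction comes from a normal subgroup $N$ inside the Frattini subgroup, with $G/N$ in the class and $G$ outside it. It does not occur for nilpotent groups (Section~\ref{sec:small}), which suggests the statement of Theorem~\ref{thm:main}. On the other hand, no trace formula such as \eqref{eq:cyclic} is at hand for noncyclic subgroups.

\subsection*{The constants $m_{G,N}$}
Let $\mu$ be the M\"obius function of the lattice of subgroups: $\mu(K,K)=1$, and for $K<L$ the values are determined by either of the equivalent recursions
\begin{equation}\label{eq:mobius}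
\sum_{K\le H\le L}\mu(K,H)=0,\qquad \sum_{K\le H\le L}\mu(H,L)=0 .
\end{equation}
Call $X\le G$ a \emph{supplement} of $N\trianglelefteq G$ if $XN=G$, and put
\begin{equation}\label{eq:m}
m_{G,N}=\frac1{|N|}\sum_{X\le G,\;XN=G}\mu(X,G)\,|X\cap N|=\frac1{|G|}\sum_{X\le G,\;XN=G}\mu(X,G)\,|X| .
\end{equation}
The two expressions agree because $|X\cap N|/|N|=|X|/|G|$ when $XN=G$; the second is Bouc's constant. Its meaning is $\operatorname{Def}^G_{G/N}e_G=m_{G,N}\,e_{G/N}$ (Lemma~\ref{lem:mult}): it measures how much of $e_G$ survives deflation. For instance $m_{G,1}=1$, and $m_{G,G}=1-1/p$ when $|G|=p$. Proposition~\ref{prop:criterion} reduces Theorem~\ref{thm:main} to the following statement.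

\begin{theorem}\label{thm:vanish}
Let $N\trianglelefteq G$. If $G/N$ is nilpotent and $G$ is not nilpotent, then $m_{G,N}=0$.
\end{theorem}

The main step toward it makes no nilpotency assumption. Recall that $O_p(G)$ is the largest normal $p$-subgroup of $G$, and that the Fitting subgroup $\operatorname{Fit}(G)=\prod_pO_p(G)$ is the largest nilpotent normal subgroup.

\begin{theorem}\label{thm:Op}
Let $N\trianglelefteq G$. If $m_{G,N}\ne0$, then $O_p(G)N/N=O_p(G/N)$ for every prime $p$. Hence $\operatorname{Fit}(G)N/N=\operatorname{Fit}(G/N)$.
\end{theorem}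

Section~\ref{sec:deflation} expresses deflation through marks and carries out the reduction. Section~\ref{sec:small} shows the method on small cases. Section~\ref{sec:chains} contains the count of chains of $p$-subgroups on which Theorem~\ref{thm:Op} rests; that theorem is proved in Section~\ref{sec:Op}, and Theorems~\ref{thm:vanish} and~\ref{thm:main} in Section~\ref{sec:nilpotent}. Section~\ref{sec:more} gives the exact value of $m_{G,N}$ for $G/N$ nilpotent, a consequence for $B$-groups, and the list of all classes of nilpotent groups that can replace $\mathcal{N}$ in Theorem~\ref{thm:main}.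

\section{Deflation in terms of marks}\label{sec:deflation}

\subsection*{Standard facts}
The Frattini subgroup $\Phi(G)$ is the intersection of the maximal subgroups of $G$; if $X\Phi(G)=G$, then $X=G$. We use the following facts.
\begin{itemize}
\item \emph{Dedekind's law.} If $K\le H\le G$ and $N\trianglelefteq G$, then $K(H\cap N)=H\cap KN$. Likewise $A\cap KN=(A\cap K)N$ if $N\le A\le G$ and $K\le G$.
\item \emph{Normalizers grow.} If $P$ is a proper subgroup of a $p$-group $S$, then $P<N_S(P)$.
\item \emph{Frattini argument.} If $A\trianglelefteq G$ and $S\in\operatorname{Syl}_p(A)$, then $G=A\,N_G(S)$.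
\item A surjective homomorphism maps a Sylow $p$-subgroup onto a Sylow $p$-subgroup.
\item A group is nilpotent if and only if it is the direct product of its Sylow subgroups. Subgroups and quotients of nilpotent groups are nilpotent, and a nontrivial nilpotent group has a nontrivial center.
\end{itemize}
The next lemma, due to P.~Hall \cite{Hall}, limits the subgroups that contribute to \eqref{eq:m}.

\begin{lemma}\label{lem:hall}
If $\mu(X,G)\neq0$, then $X=G$ or $X$ is an intersection of maximal subgroups of $G$. In particular $X\ge\Phi(G)$.
\end{lemma}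

\begin{proof}
Call $Y\le G$ \emph{closed} if $Y=G$ or $Y$ is an intersection of maximal subgroups. We show by downward induction that $\mu(X,G)=0$ if $X$ is not closed. Let $\overline X$ be the intersection of the maximal subgroups containing $X$, so that $X<\overline X<G$. By induction only closed subgroups contribute to $\sum_{Y>X}\mu(Y,G)$, and a closed subgroup contains $X$ if and only if it contains $\overline X$. By \eqref{eq:mobius}, $\mu(X,G)=-\sum_{Y>X}\mu(Y,G)=-\sum_{Y\ge\overline X}\mu(Y,G)=0$.
\end{proof}

\subsection*{Marks of the elementary operations}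
Write $H^g=g^{-1}Hg$. For $K\le G$ and $N\trianglelefteq G$,
\begin{equation}\label{eq:marks}
\begin{aligned}
\phi_H(\operatorname{Res}^G_Kx)&=\phi_H(x) &&(H\le K),\\
\phi_H(\operatorname{Ind}_K^Gx)&=\sum_{gK\in G/K,\;H^g\le K}\phi_{H^g}(x) &&(H\le G),\\
\phi_H(\operatorname{Inf}_{G/N}^Gx)&=\phi_{HN/N}(x) &&(H\le G).
\end{aligned}
\end{equation}
The second formula holds because the class of $(g,s)$ in $G\times_KX$ is fixed by $H$ exactly when $H^g\le K$ and $H^g$ fixes $s$.

For deflation, let $F_{G,N}\colon\mathbb{Q}B(G)\to\mathbb{Q}$ be the linear form that counts the $N$-orbits fixed by $G$, that is, $F_{G,N}(X)=|(N\backslash X)^G|$. All marks of a deflation are values of such forms: for $N\le K\le G$,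
\begin{equation}\label{eq:defres}
\phi_{K/N}(\operatorname{Def}^G_{G/N}x)=F_{K,N}(\operatorname{Res}^G_Kx).
\end{equation}
Since $N\backslash(G/K)\cong G/KN$, the form $F_{G,N}$ detects supplements:
\begin{equation}\label{eq:F}
F_{G,N}(G/K)=\begin{cases}1&\text{if }KN=G,\\ 0&\text{otherwise.}\end{cases}
\end{equation}
By Burnside's theorem $F_{G,N}$ is a linear combination of marks. The coefficients are the constants $m$ of the supplements of $N$.

\begin{lemma}\label{lem:deflation}
For $N\trianglelefteq G$, with the sum running over all supplements $H$ of $N$ in $G$,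
\[
F_{G,N}=\sum_{H\le G,\;HN=G}\frac{|H\cap N|}{|N|}\,m_{H,H\cap N}\;\phi_H .
\]
In particular $F_{G,N}(e_G)=m_{G,N}$.
\end{lemma}

\begin{proof}
For a supplement $H$ put $c(H)=|H\cap N|\,m_{H,H\cap N}$. If $K\le H$, then $K(H\cap N)=H\cap KN$ by Dedekind's law, so $K(H\cap N)=H$ if and only if $H\le KN$, that is, if and only if $KN=G$. Thus \eqref{eq:m} gives $c(H)=\sum_{K\le H,\,KN=G}\mu(K,H)\,|K\cap N|$. A subgroup that contains a supplement is a supplement, so for every supplement $L$ the first recursion in \eqref{eq:mobius} gives
\begin{equation}\label{eq:csum}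
\sum_{H\le L,\;HN=G}c(H)=\sum_{K\le L,\;KN=G}|K\cap N|\sum_{K\le H\le L}\mu(K,H)=|L\cap N| .
\end{equation}
Now evaluate the right side of the lemma at $G/K$. Since $\phi_H(G/K)$ is the number of cosets $gK$ with $H\le gKg^{-1}$, the value is
\[
\frac1{|N|}\sum_{gK\in G/K}\ \ \sum_{H\le gKg^{-1},\;HN=G}c(H).
\]
If $KN\neq G$, no conjugate of $K$ contains a supplement and the value is $0$. If $KN=G$, every conjugate of $K$ is a supplement, and by \eqref{eq:csum} the value is $|G:K|\,|K\cap N|/|N|=1$. This agrees with \eqref{eq:F}. At $e_G$ only the term $H=G$ survives.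
\end{proof}

\begin{lemma}\label{lem:mult}
\begin{itemize}
\item[(a)] If $N\trianglelefteq G$, then $\operatorname{Def}^G_{G/N}e_G=m_{G,N}\,e_{G/N}$.
\item[(b)] If $N\le M$ are normal subgroups of $G$, then $m_{G,M}=m_{G,N}\,m_{G/N,M/N}$.
\item[(c)] If $G$ is not cyclic, then $m_{G,G}=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $K<G$ all marks of $\operatorname{Res}^G_Ke_G$ vanish, so $\operatorname{Res}^G_Ke_G=0$. By \eqref{eq:defres}, the mark of $\operatorname{Def}^G_{G/N}e_G$ at $K/N$ is $0$ for $K<G$ and $F_{G,N}(e_G)=m_{G,N}$ for $K=G$.

(b) Since $M\backslash X=(M/N)\backslash(N\backslash X)$, we have $F_{G,M}=F_{G/N,M/N}\circ\operatorname{Def}^G_{G/N}$. Evaluate at $e_G$ and use (a).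

(c) The case $N=G$, $g=1$ of \eqref{eq:cyclic} is the orbit-counting formula $F_{G,G}=\frac1{|G|}\sum_{n\in G}\phi_{\langle n\rangle}$. If $G$ is not cyclic, every $\langle n\rangle$ is a proper subgroup, so $m_{G,G}=F_{G,G}(e_G)=0$.
\end{proof}

\subsection*{The reduction}
We state it for an arbitrary class, since it is used again in Section~\ref{sec:more}. For a class $\mathcal{X}$ of groups, put
\[
L_{\mathcal X}(G)=\bigcap_{H\le G,\;H\in\mathcal X}\operatorname{Ker}\bigl(\operatorname{Res}^G_H\bigr)\le B(G).
\]

\begin{proposition}\label{prop:criterion}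
Let $\mathcal X$ be a class of groups closed under isomorphism and subgroups. Then $L_{\mathcal X}$ is a biset subfunctor of $B$ if and only if
\begin{itemize}
\item[(i)] $\mathcal X$ is closed under quotients, and
\item[(ii)] for every group $H$ and every $N\trianglelefteq H$, if $H/N\in\mathcal X$ and $m_{H,N}\neq0$, then $H\in\mathcal X$.
\end{itemize}
\end{proposition}

\begin{proof}
The restriction $\operatorname{Res}^G_Kx$ is zero if and only if $\phi_H(x)=0$ for all $H\le K$. As $\mathcal X$ is closed under subgroups,
\[
L_{\mathcal X}(G)=\{x\in B(G):\phi_H(x)=0\text{ for all }H\le G\text{ with }H\in\mathcal X\}.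
\]
Assume (i) and (ii). Stability under transport holds because $\mathcal X$ is closed under isomorphism. Stability under restriction, induction and inflation follows from \eqref{eq:marks}: if $H\in\mathcal X$, then $H^g\in\mathcal X$, and $HN/N\cong H/(H\cap N)\in\mathcal X$ by (i). For deflation let $x\in L_{\mathcal X}(G)$, $N\trianglelefteq G$ and $K/N\le G/N$ with $K/N\in\mathcal X$. By \eqref{eq:defres} and Lemma~\ref{lem:deflation},
\[
\phi_{K/N}(\operatorname{Def}^G_{G/N}x)=\sum_{H\le K,\;HN=K}\frac{|H\cap N|}{|N|}\,m_{H,H\cap N}\,\phi_H(x).
\]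
If $H\in\mathcal X$, then $\phi_H(x)=0$. If $H\notin\mathcal X$, then $H/(H\cap N)\cong K/N\in\mathcal X$, and $m_{H,H\cap N}=0$ by (ii). So every term vanishes and $\operatorname{Def}^G_{G/N}x\in L_{\mathcal X}(G/N)$.

Conversely, let $L_{\mathcal X}$ be a biset subfunctor. If $K\notin\mathcal X$, every subgroup of $K$ in $\mathcal X$ is proper, so $ne_K\in L_{\mathcal X}(K)$ for any integer $n>0$ with $ne_K\in B(K)$. Suppose that $H\in\mathcal X$ and $K=H/N\notin\mathcal X$. Then $\phi_H(\operatorname{Inf}_K^H ne_K)=n\neq0$, which contradicts stability under inflation; this proves (i). Suppose that $H/N\in\mathcal X$ and $H\notin\mathcal X$. Stability under deflation and Lemma~\ref{lem:mult}(a) give $0=\phi_{H/N}(\operatorname{Def}^H_{H/N}ne_H)=n\,m_{H,N}$; this proves (ii).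
\end{proof}

\section{The method in small cases}\label{sec:small}

In Theorem~\ref{thm:Op}, let $A/N=O_p(G/N)$. The inclusion $O_p(G)N\le A$ always holds, because $O_p(G)N/N$ is a normal $p$-subgroup of $G/N$. The theorem says that a strict inclusion forces $m_{G,N}=0$.

Let $S\in\operatorname{Syl}_p(A)$. Then $SN=A$ since $A/N$ is a $p$-group, and the Frattini argument gives
\begin{equation}\label{eq:frattini}
G=A\,N_G(S)=N\,S\,N_G(S)=N\,N_G(S).
\end{equation}

\begin{example}\label{ex:frattini}
Let $N\le\Phi(G)$. The only supplement of $N$ is $G$, so $m_{G,N}=1$. By \eqref{eq:frattini}, $N_G(S)$ is a supplement; hence $S\trianglelefteq G$, $S\le O_p(G)$ and $O_p(G)N=A$. This is Theorem~\ref{thm:Op} for $N\le\Phi(G)$. If moreover $G/N$ is nilpotent, then $\operatorname{Fit}(G)N=G$, so $G=\operatorname{Fit}(G)$ is nilpotent.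
\end{example}

In general $N$ has many supplements, and the M\"obius function in \eqref{eq:m} is hard to control. Lemma~\ref{lem:deflation} offers a way around it. Suppose that we find $y\in B(G)$ such that
\begin{itemize}
\item[(1)] $F_{G,N}(y)=0$,
\item[(2)] $\phi_G(y)=1$,
\item[(3)] $\phi_H(y)=0$ for every supplement $H<G$ of $N$ with $m_{H,H\cap N}\neq0$.
\end{itemize}
Then Lemma~\ref{lem:deflation}, evaluated at $y$, reads $0=m_{G,N}$.

\begin{example}\label{ex:S3}
Let $G=S_3$, $N=A_3$ and $p=2$. Here $O_2(G)=1$ and $A=G$. The supplements of $N$ are $G$ and the three subgroups of order $2$, which are maximal, so \eqref{eq:m} gives $m_{G,N}=\frac16(6-3\cdot2)=0$. To see this without $\mu$, let $|T|=2$ and $y=[G/G]-[G/T]$. Then $F_{G,N}(y)=1-1=0$ by \eqref{eq:F}, $\phi_G(y)=1-0=1$, and $\phi_H(y)=1-1=0$ for each $H$ of order $2$, since a transposition fixes one of the three points of $G/T$.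
\end{example}

In this example $G/T$ is the $G$-set of Sylow $2$-subgroups, and one is led to try $y=[G/G]-[\operatorname{Syl}_p(A)]$. Since $\operatorname{Syl}_p(A)\cong G/N_G(S)$, condition (1) holds by \eqref{eq:frattini} and \eqref{eq:F}. Condition (2) holds when $O_p(G)N<A$, for then $S$ is not normal in $G$. Condition (3) asks that $H$ normalize exactly one Sylow $p$-subgroup of $A$, and this can fail. Take $G=A=S_5$, $N=A_5$, $p=2$ and $H=\langle(12)\rangle$, so that $m_{H,H\cap N}=m_{H,1}=1$. A Sylow $2$-subgroup normalized by $H$ contains $H$; there are $15$ Sylow $2$-subgroups, each containing $2$ of the $10$ transpositions, so $H$ normalizes $3$ of them.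

The remedy is to replace the set of Sylow subgroups by the poset of all nontrivial $p$-subgroups, and the number of fixed points by the Euler characteristic of the fixed poset. Condition (3) then follows from a contraction of the fixed poset, which the induction hypothesis on $H$ provides. The work moves to condition (1), the subject of the next section.

\section{Chains of $p$-subgroups}\label{sec:chains}

Let $\Delta$ be a finite poset, and let $\Delta_n$ be the set of chains $x_0<\dots<x_n$ in $\Delta$. The \emph{Euler characteristic} of $\Delta$ is $\chi(\Delta)=\sum_{n\ge0}(-1)^n|\Delta_n|$; in particular $\chi(\emptyset)=0$. If $\Delta$ is a set of subgroups of $G$, stable under conjugation and ordered by inclusion, then each $\Delta_n$ is a $G$-set, and we put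
\[
\Lambda_\Delta=\sum_{n\ge0}(-1)^n[\Delta_n]\in B(G).
\]
The terms of a chain $\sigma=(P_0<\dots<P_n)$ have distinct orders, so an element that fixes the chain fixes each term. Hence the stabilizer of $\sigma$ is $G_\sigma=\bigcap_iN_G(P_i)$, and
\begin{equation}\label{eq:lefschetz}
\phi_H(\Lambda_\Delta)=\chi(\Delta^H),
\end{equation}
where $\Delta^H$ is the poset of members of $\Delta$ normalized by $H$. We write $|\sigma|=n+1$ for the number of terms. For a group $A$, let $\mathcal S_p(A)$ be the poset of nontrivial $p$-subgroups of $A$.

\begin{proposition}\label{prop:key}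
Let $N\le A$ be normal subgroups of $G$ such that $A/N$ is a $p$-group and $p$ divides $|A|$. Then $F_{G,N}(\Lambda_{\mathcal S_p(A)})=1$.
\end{proposition}

The orbit of $\sigma$ is isomorphic to $G/G_\sigma$, so \eqref{eq:F} gives
\begin{equation}\label{eq:orbitsum}
F_{G,N}(\Lambda_{\mathcal S_p(A)})=\sum_\sigma(-1)^{|\sigma|-1},
\end{equation}
where $\sigma$ runs over representatives of the $G$-orbits of nonempty chains in $\mathcal S_p(A)$ with $G_\sigma N=G$. The plan is to pair a chain $\sigma$ with the chain obtained by placing a Sylow $p$-subgroup of $A\cap G_\sigma$ on top; the Frattini argument then preserves the condition $G_\sigma N=G$, as in \eqref{eq:frattini}. The new term lies above the top term $P_n$ only if $P_n\le G_\sigma$. So call the chain $(P_0<\dots<P_n)$ \emph{normal} if $P_i\trianglelefteq P_n$ for all $i$. Every subchain of a normal chain is normal. The chains that are not normal must be removed first, by a different pairing.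

\begin{example}\label{ex:S4}
Let $G=A=S_4$ and $p=2$. Let $P$ be the dihedral group of order $8$ generated by $W=\langle(12),(34)\rangle$ and $C=\langle(1324)\rangle$, let $V$ be the normal subgroup of order $4$ of $G$, and put $T=\langle(12)\rangle$, $Z=Z(P)=\langle(12)(34)\rangle$, $Z'=\langle(13)(24)\rangle$. Up to conjugacy in $P$, the proper nontrivial subgroups of $P$ are $T,Z,Z',W,V,C$; the groups $Z$ and $Z'$ are conjugate in $G$. The normalizers in $G$ are $N_G(T)=W$, $N_G(V)=G$, and $P$ for each of $Z,W,C,P$.

Four orbits of chains are not normal. They are paired by inserting the normalizer in $P$ of the bottom term, which does not change the stabilizer: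
\[
(T<P)\leftrightarrow(T<W<P)\ \text{ with stabilizer }W,\qquad (Z'<P)\leftrightarrow(Z'<V<P)\ \text{ with stabilizer }V .
\]
The orbits of normal chains, together with the empty chain, whose stabilizer is $G$, are paired by appending a Sylow $2$-subgroup of the stabilizer:
\[
\begin{array}{lll}
\emptyset\to(P) & (T)\to(T<W) & (Z<W)\to(Z<W<P)\\
(Z)\to(Z<P) & (W)\to(W<P) & (Z<V)\to(Z<V<P)\\
(V)\to(V<P) & (C)\to(C<P) & (Z<C)\to(Z<C<P)
\end{array}
\]
In all, there are $6$, $10$ and $5$ orbits of chains with one, two and three terms. For $N=S_4$ every orbit counts in \eqref{eq:orbitsum}, and the sum is $6-10+5=1$: all terms cancel in pairs except that of $(P)$, whose partner is the empty chain. For $N=A_4$ an orbit counts when its stabilizer contains an odd permutation. This excludes only the two orbits with stabilizer $V$, which are partners, so the sum is again $1$. The second pairing can shrink the stabilizer: $(V)$ has stabilizer $G$, while $(V<P)$ has stabilizer $P$. It preserves only the property of being a supplement of $N$.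
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
\emph{Step 1: the chains that are not normal cancel.} We construct an involution $\tau$, of Kn\"orr--Robinson type, on the set of chains that are not normal; it commutes with conjugation by $G$ and changes $|\sigma|$ by $\pm1$. An equivariant bijection preserves stabilizers, so $\tau$ pairs the orbits of such chains in \eqref{eq:orbitsum} with opposite signs.

Let $\sigma=(P_0<\dots<P_n)$ not be normal. Let $j\ge1$ be minimal such that $(P_0<\dots<P_j)$ is not normal; we call $P_j$ the \emph{critical term}. Put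
\[
R(\sigma)=\bigcap_{i<j}N_{P_j}(P_i),
\]
the subgroup of the critical term that normalizes all earlier terms. Since $(P_0<\dots<P_{j-1})$ is normal and $(P_0<\dots<P_j)$ is not, $P_{j-1}\le R(\sigma)<P_j$. We say that $\sigma$ has type I if $R(\sigma)>P_{j-1}$, and type II if $R(\sigma)=P_{j-1}$. In type I let $\tau\sigma$ be $\sigma$ with $R(\sigma)$ inserted between $P_{j-1}$ and $P_j$; in type II let $\tau\sigma$ be $\sigma$ with $P_{j-1}$ deleted. Both rules commute with conjugation. We check that they are inverse to each other.

Let $\sigma$ have type I, and let $R=R(\sigma)$. The chain $(P_0<\dots<P_{j-1}<R)$ is normal by definition of $R$. The chain $(P_0<\dots<P_{j-1}<R<P_j)$ is not, because its subchain $(P_0<\dots<P_j)$ is not. So the critical term of $\tau\sigma$ is $P_j$, and $R(\tau\sigma)=R\cap N_{P_j}(R)=R$ is the term that precedes it. Thus $\tau\sigma$ has type II, and $\tau$ deletes $R$ from it.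

Let $\sigma$ have type II. Then $j\ge2$, because for $j=1$ we have $R(\sigma)=N_{P_1}(P_0)>P_0$. Put $T=\bigcap_{i<j-1}N_{P_j}(P_i)$, a $p$-group that contains $P_{j-1}$. Then $N_T(P_{j-1})=R(\sigma)=P_{j-1}$, and since normalizers grow, $T=P_{j-1}$. In particular $T\neq P_j$, so $(P_0<\dots<P_{j-2}<P_j)$ is not normal, while $(P_0<\dots<P_{j-2})$ is. So the critical term of $\tau\sigma$ is $P_j$, and $R(\tau\sigma)=T=P_{j-1}>P_{j-2}$. Thus $\tau\sigma$ has type I, and $\tau$ inserts $P_{j-1}$ again.

\emph{Step 2: the normal chains.} Let $E$ be the set of normal chains $\sigma$ with $G_\sigma N=G$, including the empty chain, for which $|\emptyset|=0$ and $G_\emptyset=G$. It suffices to prove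
\begin{equation}\label{eq:zero}
\sum_{\sigma\in E/G}(-1)^{|\sigma|}=0 ,
\end{equation}
for the empty chain contributes $1$ to this sum, and so the nonempty normal chains contribute $1$ to \eqref{eq:orbitsum}.

Put $A_\sigma=A\cap G_\sigma$, a normal subgroup of $G_\sigma$. For a nonempty normal chain $\sigma=(P_0<\dots<P_n)$, let $\sigma'$ be $\sigma$ without $P_n$. Normality gives $P_n\le A_\sigma\le A_{\sigma'}$. Call $\sigma\in E$ \emph{full} if it is nonempty and $P_n\in\operatorname{Syl}_p(A_{\sigma'})$, and \emph{deficient} otherwise. For $\sigma$ deficient choose $S\in\operatorname{Syl}_p(A_\sigma)$ and let $\sigma^+=\sigma\cup\{S\}$.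

\emph{The set $\sigma^+$ is a normal chain with $|\sigma^+|=|\sigma|+1$ and top term $S$.} If $\sigma=\emptyset$, then $S\ne1$ because $p$ divides $|A|$. Let $\sigma\neq\emptyset$. Then $P_n$ is a normal $p$-subgroup of $A_\sigma$, so $P_n\le S$. As $\sigma$ is deficient, $P_n<S'$ for some $S'\in\operatorname{Syl}_p(A_{\sigma'})$, and then $P_n<N_{S'}(P_n)\le A_{\sigma'}\cap N_G(P_n)=A_\sigma$. So $P_n$ is not a Sylow $p$-subgroup of $A_\sigma$, and $P_n<S$. Finally $S\le G_\sigma$ normalizes every $P_i$.

\emph{The stabilizer $G_{\sigma^+}=N_{G_\sigma}(S)$ is a supplement of $N$.} From $G_\sigma N=G$ and $N\le A$, Dedekind's law gives $A=A_\sigma N$. So $A_\sigma$ maps onto the $p$-group $A/N$, and therefore so does $S$; that is, $SN=A$. Since $S\le G_{\sigma^+}$, we get $A_\sigma\le A=SN\le G_{\sigma^+}N$. The Frattini argument in $G_\sigma$ gives $G_\sigma=A_\sigma\,G_{\sigma^+}\le G_{\sigma^+}N$, hence $G=G_\sigma N\le G_{\sigma^+}N$.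

Thus $\sigma^+\in E$, and $\sigma^+$ is full because $(\sigma^+)'=\sigma$. Two choices of $S$ are conjugate by an element of $A_\sigma$, which fixes $\sigma$, so the $G$-orbit of $\sigma^+$ depends only on the $G$-orbit of $\sigma$.

Conversely, let $\rho=(P_0<\dots<P_n)\in E$ be full. Then $\rho'$ is normal and $G_{\rho'}\ge G_\rho$, so $\rho'\in E$. Moreover $\rho'$ is deficient: otherwise $\rho'\ne\emptyset$ and $P_{n-1}\in\operatorname{Syl}_p(A_{\rho''})$, which contradicts $P_{n-1}<P_n\le A_{\rho'}\le A_{\rho''}$. Since $P_n\in\operatorname{Syl}_p(A_{\rho'})$, the chain $\rho$ is one of the choices for $(\rho')^+$. So $\sigma\mapsto\sigma^+$ and $\rho\mapsto\rho'$ induce inverse bijections between the deficient and the full orbits in $E$, and they change the number of terms by one. This proves \eqref{eq:zero}.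
\end{proof}

\begin{remark}
Both hypotheses enter only in Step 2, and both are needed. If $p\nmid|A|$, then $\mathcal S_p(A)$ is empty and the value is $0$. The hypothesis on $A/N$ gives $SN=A$; for $G=A=S_3$, $N=1$, $p=2$ it fails, and the value is $F_{G,1}(\Lambda_{\mathcal S_2(G)})=\chi(\mathcal S_2(G)^G)=\chi(\emptyset)=0$.
\end{remark}

For condition (3) of Section~\ref{sec:small} we need one more lemma. Its hypothesis makes the poset conically contractible in the sense of Quillen \cite[1.5]{Quillen}, which gives the conclusion; we include a direct count.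

\begin{lemma}\label{lem:cone}
Let $\Gamma$ be a finite poset, and let $f\colon\Gamma\to\Gamma$ be order preserving with $x\le f(x)=f(f(x))$ for all $x$. If $f(\Gamma)$ has a least element $x_0$, then $\chi(\Gamma)=1$.
\end{lemma}

\begin{proof}
The set $f(\Gamma)$ is the set of fixed points of $f$. Consider a chain not contained in $f(\Gamma)$, and let $x$ be its largest term with $f(x)\ne x$. If $y$ is a term above $x$, then $x<f(x)\le f(y)=y$. So $f(x)$ either is the term after $x$ or can be inserted there. Deleting or inserting it accordingly does not change $x$, so this is an involution that changes the number of terms by one, and these chains cancel in $\chi(\Gamma)$. The nonempty chains contained in $f(\Gamma)$, other than $\{x_0\}$, cancel under deleting or inserting $x_0$. The chain $\{x_0\}$ contributes $1$.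
\end{proof}

\section{Normal $p$-subgroups of $G$ and of $G/N$}\label{sec:Op}

\begin{proof}[Proof of Theorem~\ref{thm:Op}]
We argue by induction on $|G|$. Fix $N$ and $p$, let $A/N=O_p(G/N)$ and $D=O_p(G)$, so that $DN\le A$. We assume $DN<A$ and show that $m_{G,N}=0$, by checking conditions (1)--(3) of Section~\ref{sec:small} for $y=[G/G]-\Lambda_\Delta$ and a suitable poset $\Delta$. The poset $\mathcal S_p(A)$ itself does not serve when $D\neq1$, because $D$ is then fixed by $G$. We therefore work above $D$ and let
\[
\Delta=\{R:\ D<R\le A,\ R\text{ a $p$-group}\}.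
\]

\emph{Condition (1).} The map $R\mapsto R/D$ is an isomorphism of $G$-posets from $\Delta$ onto $\mathcal S_p(A/D)$, so $\Lambda_\Delta=\operatorname{Inf}_{G/D}^G\Lambda_{\mathcal S_p(A/D)}$. For $D\le K\le G$ we have $KN=G$ if and only if $(K/D)(ND/D)=G/D$, so $F_{G,N}\circ\operatorname{Inf}_{G/D}^G=F_{G/D,ND/D}$ by \eqref{eq:F}. The normal subgroups $ND/D\le A/D$ of $G/D$ have quotient $A/DN$, which is a $p$-group and is nontrivial since $DN<A$; in particular $p$ divides $|A/D|$. Proposition~\ref{prop:key} gives $F_{G,N}(\Lambda_\Delta)=1=F_{G,N}(G/G)$.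

\emph{Condition (2).} A member of $\Delta^G$ would be a normal $p$-subgroup of $G$ that properly contains $O_p(G)$. So $\Delta^G=\emptyset$, and $\phi_G(y)=1-\chi(\emptyset)=1$ by \eqref{eq:lefschetz}.

\emph{Condition (3).} Let $H<G$ with $HN=G$ and $m_{H,H\cap N}\neq0$, and put $Q=O_p(H)$. By induction, $Q(H\cap N)/(H\cap N)=O_p(H/(H\cap N))$. The isomorphism $H/(H\cap N)\to G/N$ induced by the inclusion carries the left side to $QN/N$ and the right side to $A/N$. Hence $QN=A$, and in particular $Q\le A$. Since $DN<A$, we have $Q\not\le D$; so $DQ$ is a $p$-subgroup of $A$ that properly contains $D$ and is normalized by $H$, that is, $DQ\in\Delta^H$. If $R\in\Delta^H$, then $Q\le H$ normalizes $R$, so $RQ$ is a $p$-subgroup of $A$; it contains $R$ and is normalized by $H$, so $RQ\in\Delta^H$. The map $f(R)=RQ$ is order preserving, satisfies $R\le f(R)=f(f(R))$, and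
\[
RQ\ \ge\ DQ=f(DQ)\qquad\text{for all }R\in\Delta^H .
\]
By Lemma~\ref{lem:cone}, $\chi(\Delta^H)=1$, so $\phi_H(y)=0$ by \eqref{eq:lefschetz}.

Lemma~\ref{lem:deflation} applied to $y$ now reads
\[
0=\sum_{H\le G,\;HN=G}\frac{|H\cap N|}{|N|}\,m_{H,H\cap N}\bigl(1-\chi(\Delta^H)\bigr)=m_{G,N}.
\]
This proves the first statement. The second follows by taking the product over all $p$.
\end{proof}

\section{Nilpotent quotients}\label{sec:nilpotent}

Theorem~\ref{thm:Op} alone does not give Theorem~\ref{thm:vanish}: for $G=N=A_5$ its conclusion holds trivially, and $m_{G,G}=0$ comes instead from Lemma~\ref{lem:mult}(c). The proof below shows that these two sources of vanishing suffice.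

\begin{proof}[Proof of Theorem~\ref{thm:vanish}]
Suppose that the theorem fails, and take a counterexample $(G,N)$ with $|G|$ minimal: $G/N$ is nilpotent, $G$ is not, and $m_{G,N}\ne0$.

\emph{Reduction to a minimal normal subgroup.} We have $N\neq1$. Let $M\le N$ be a minimal normal subgroup of $G$. By Lemma~\ref{lem:mult}(b), $m_{G,M}\ne0$ and $m_{G/M,N/M}\neq0$. The quotient of $G/M$ by $N/M$ is nilpotent and $|G/M|<|G|$, so $G/M$ is nilpotent by minimality. Thus $(G,M)$ is a counterexample, and we may assume that $N$ is minimal normal in $G$.

\emph{The structure of $G$.} Put $F=\operatorname{Fit}(G)$. By Theorem~\ref{thm:Op}, $FN/N=\operatorname{Fit}(G/N)=G/N$, so $G=FN$. If $N$ were nilpotent, then $N\le F$ and $G=F$ would be nilpotent. So $N$ is not nilpotent. The subgroup $F\cap N$ is normal in $G$ and nilpotent, hence different from $N$, hence trivial. Therefore $[F,N]=1$ and $G=F\times N$.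

\emph{The supplements that contribute contain $F$.} A supplement of $N$ in $F\times N$ need not contain $F$; the graph of a nontrivial homomorphism $F\to N$ does not. We use Lemma~\ref{lem:hall} to discard these. Let $XN=G$ with $\mu(X,G)\neq0$. Then $X=G$ or $X$ is an intersection of maximal subgroups $Y$, and each such $Y$ satisfies $YN=G$. Suppose that $F\not\le Y$ for one of them. Then $YF=G$ by maximality. The subgroup $Y\cap N$ is normalized by $Y$ and centralized by $F$, so it is normal in $G$. It is not $N$, since $N\le Y$ would give $Y=YN=G$. So $Y\cap N=1$, and $Y\cong G/N$ is nilpotent. But then $N\cong G/F=YF/F$ is a quotient of $Y$, hence nilpotent, a contradiction. So $F\le Y$ for all these $Y$, and $F\le X$.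

\emph{The computation.} A subgroup $X\ge F$ has the form $X=F\times Z$ with $Z=X\cap N$, by Dedekind's law. The map $Z\mapsto F\times Z$ is an isomorphism from the lattice of subgroups of $N$ onto the lattice of subgroups of $G$ containing $F$, so $\mu(F\times Z,G)=\mu(Z,N)$. Every $F\times Z$ is a supplement of $N$. Therefore
\[
m_{G,N}=\frac1{|N|}\sum_{Z\le N}\mu(Z,N)\,|Z|=m_{N,N},
\]
and $m_{N,N}=0$ by Lemma~\ref{lem:mult}(c), since $N$ is not cyclic. This contradicts $m_{G,N}\neq0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal X$ be the class of nilpotent groups, so that $L=L_{\mathcal X}$. It is closed under isomorphism, subgroups and quotients, and condition (ii) of Proposition~\ref{prop:criterion} is Theorem~\ref{thm:vanish}.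
\end{proof}

\section{Exact values, $B$-groups and other classes}\label{sec:more}

For a $p$-group $P$ let $d(P)$ be its minimal number of generators. Recall that $P/\Phi(P)$ is elementary abelian of rank $d(P)$, and that $\Phi(P/K)=\Phi(P)K/K$ for $K\trianglelefteq P$. We write $G_p$ for a Sylow $p$-subgroup of $G$, and $C_n$ for a cyclic group of order $n$.

\begin{theorem}\label{thm:values}
Let $N\trianglelefteq G$ with $G/N$ nilpotent. If $G$ is not nilpotent, then $m_{G,N}=0$. If $G$ is nilpotent, put $r_p=d(G_p)$ and $s_p=d((G/N)_p)$. Then
\[
m_{G,N}=\prod_p\ \prod_{i=s_p}^{r_p-1}\bigl(1-p^{\,i-1}\bigr).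
\]
Thus $m_{G,N}\ne0$ if and only if $G$ is nilpotent and, for each $p$, the group $G_p$ is cyclic or $(G/N)_p$ is noncyclic.
\end{theorem}

\begin{proof}
The first assertion is Theorem~\ref{thm:vanish}. Let $G$ be nilpotent. Every subgroup $X$ is the product of the $X_p=X\cap G_p$, so the subgroup lattice of $G$ is the product of those of the $G_p$, and $\mu(X,G)=\prod_p\mu(X_p,G_p)$. Also $XN=G$ if and only if $X_pN_p=G_p$ for all $p$. Hence \eqref{eq:m} factors as $m_{G,N}=\prod_pm_{G_p,N_p}$, and $(G/N)_p\cong G_p/N_p$.

Now let $P$ be a $p$-group, $K\trianglelefteq P$, $r=d(P)$, $s=d(P/K)$, and write bars for images in $\overline P=P/\Phi(P)$. By Lemma~\ref{lem:hall}, only subgroups $X\ge\Phi(P)$ contribute to $m_{P,K}$. For these, $XK=P$ if and only if $\overline X\,\overline K=\overline P$, $\mu(X,P)=\mu(\overline X,\overline P)$ and $|X|/|P|=|\overline X|/|\overline P|$. So $m_{P,K}=m_{\overline P,\overline K}$. Here $\overline P$ has rank $r$, and $\overline P/\overline K\cong P/K\Phi(P)$ has rank $s$. Factor out subgroups of order $p$ of $\overline K$ one at a time. By Lemma~\ref{lem:mult}(b),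 $m_{\overline P,\overline K}$ is the product over $i=s,\dots,r-1$ of numbers $m_{E,C}$ with $E$ elementary abelian of rank $i+1$ and $|C|=p$. The proper supplements of $C$ in $E$ are the subgroups of index $p$ that do not contain $C$. Their number is $\frac{p^{i+1}-1}{p-1}-\frac{p^i-1}{p-1}=p^i$, and they are maximal, so $\mu=-1$ for each. Hence $m_{E,C}=1-p^i/p=1-p^{i-1}$.

The factor $1-p^{i-1}$ vanishes only for $i=1$, and $i=1$ occurs in the product exactly when $s_p\le1$ and $r_p\ge2$, that is, when $(G/N)_p$ is cyclic and $G_p$ is not.
\end{proof}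

A group $H$ is a \emph{$B$-group} if $m_{H,M}=0$ for every normal subgroup $M\neq1$. By \cite[\S5.4]{BoucBook}, every group $G$ has a largest quotient $\beta(G)$ that is a $B$-group, and $\beta(G)\cong G/N$ for $N$ maximal among the normal subgroups with $m_{G,N}\neq0$.

\begin{corollary}\label{cor:beta}
A group $G$ is nilpotent if and only if $\beta(G)$ is nilpotent.
\end{corollary}

\begin{proof}
If $G$ is nilpotent, so is its quotient $\beta(G)$. If $\beta(G)\cong G/N$ is nilpotent, with $m_{G,N}\ne0$, then $G$ is nilpotent by Theorem~\ref{thm:vanish}.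
\end{proof}

Theorem~\ref{thm:values} shows that, for a nilpotent group $H$, condition (ii) of Proposition~\ref{prop:criterion} depends only on which Sylow subgroups of $H$ and $H/N$ are cyclic. This suggests the invariant
\[
\pi(H)=\{p:\ H_p\text{ is not cyclic}\}\qquad(H\text{ nilpotent}).
\]

\begin{theorem}\label{thm:classes}
Let $\mathcal X$ be a nonempty class of nilpotent groups closed under isomorphism and subgroups. Then $L_{\mathcal X}$ is a biset subfunctor of $B$ if and only if there is a family $\mathcal F$ of finite sets of primes, closed under taking subsets and containing $\emptyset$, such that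
\[
\mathcal X=\{H\text{ nilpotent}:\ \pi(H)\in\mathcal F\}.
\]
\end{theorem}

The family $\mathcal F=\{\emptyset\}$ gives the cyclic groups; $\mathcal F=\{\emptyset,\{p\}\}$ gives the $p$-elementary groups $P\times C$, with $P$ a $p$-group and $C$ cyclic of order prime to $p$; the family of all finite sets gives Theorem~\ref{thm:main}. The abelian groups are not of this form, since $C_2\times C_2$ and the dihedral group of order $8$ have the same invariant $\{2\}$.

\begin{proof}
We use conditions (i) and (ii) of Proposition~\ref{prop:criterion}.

Assume that (i) and (ii) hold, and let $\mathcal F=\{\pi(H):H\in\mathcal X\}$. For a finite set $\omega$ of primes let $n_\omega=\prod_{p\in\omega}p$ and $E_\omega=C_{n_\omega}\times C_{n_\omega}$, so that $\pi(E_\omega)=\omega$. Let $H$ be nilpotent with $\pi(H)=\omega$. Define $N=\prod_pN_p$ by $N_p=H_p$ for $p\notin\omega$ and, for $p\in\omega$, by choosing $N_p\trianglelefteq H_p$ with $H_p/N_p\cong C_p\times C_p$; this is possible because $d(H_p)\ge2$. Then $H/N\cong E_\omega$, and $m_{H,N}\ne0$ by Theorem~\ref{thm:values}. If $H\in\mathcal X$, then $E_\omega\in\mathcal X$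 by (i); if $E_\omega\in\mathcal X$, then $H\in\mathcal X$ by (ii). So membership of a nilpotent group $H$ in $\mathcal X$ depends only on $\pi(H)$, and $\mathcal X=\{H\text{ nilpotent}:\pi(H)\in\mathcal F\}$. If $\omega\in\mathcal F$ and $\omega'\subseteq\omega$, then $E_\omega\in\mathcal X$ and $E_{\omega'}$ is isomorphic to a subgroup of $E_\omega$, so $E_{\omega'}\in\mathcal X$ and $\omega'\in\mathcal F$. As $\mathcal X$ is nonempty, so is $\mathcal F$, and therefore $\emptyset\in\mathcal F$.

Conversely, let $\mathcal X$ be defined by such a family $\mathcal F$. If $K$ is a quotient of a nilpotent group $H$, then $K_p$ is cyclic whenever $H_p$ is, so $\pi(K)\subseteq\pi(H)$. As $\mathcal F$ is closed under subsets, (i) holds. For (ii), let $H/N\in\mathcal X$ and $m_{H,N}\neq0$. By Theorem~\ref{thm:values}, $H$ is nilpotent and $(H/N)_p$ is noncyclic whenever $H_p$ is. Hence $\pi(H)=\pi(H/N)\in\mathcal F$ and $H\in\mathcal X$.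
\end{proof}

\begin{thebibliography}{9}

\bibitem{BoucBook}
S.~Bouc, \emph{Biset functors for finite groups}, Lecture Notes in Mathematics 1990.

\bibitem{BoucConj}
S.~Bouc, \emph{A conjecture on $B$-groups}, arXiv:1202.6234 (2012).

\bibitem{Hall}
P.~Hall (1936).

\bibitem{Quillen}
Quillen, \emph{Adv. Math.} \textbf{28} (1978).

\end{thebibliography}
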